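\title{A closed web whose space of orthogonal lines has cohomology not generated by the edge classes}

\begin{abstract}
A closed web $\Gamma$ is a planar trivalent graph all of whose vertices are sources or sinks. It determines a graded ring $R(\Gamma)$ given by generators and relations, the space $V(\Gamma)$ of assignments of lines in $\mathbb C^3$ to the edges that are orthogonal at every vertex, and a ring homomorphism $u\colon R(\Gamma)\to H^*(V(\Gamma);\mathbb Z)$. We show that $u$ need not be an isomorphism: there is a closed web with $96$ vertices and $144$ edges for which $u$ is not surjective even over $\mathbb Q$, and there are infinitely many connected webs with this property. The proof realizes a variety of point--line configurations as a component of the fixed set of a circle action on $V(\Gamma)$. Surjectivity of $u\otimes\mathbb Q$ would force the number of such configurations over $\mathbb F_p$ to be a polynomial in $p$, and we construct a planar graph for which this number depends on $p$ modulo $3$.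
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Webs, their rings and their spaces}

A \emph{closed web} is a finite oriented trivalent graph $\Gamma$ embedded in the plane in which every vertex is a source (its three edges point away from it) or a sink (its three edges point toward it). Closed loops without vertices are allowed as edges. Let $E$ be the set of edges.

The ring $R(\Gamma)$ is the commutative graded ring with generators $X_a$ of degree $2$, one for each $a\in E$, and relations
\begin{equation}\label{eq:relations}
X_a+X_b+X_c=0,\qquad X_aX_b+X_aX_c+X_bX_c=0,\qquad X_aX_bX_c=0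
\end{equation}
whenever $a,b,c$ meet at a vertex, together with $X_a^3=0$ for every closed loop $a$. The relations \eqref{eq:relations} say that $(T-X_a)(T-X_b)(T-X_c)=T^3$; putting $T=X_a$ shows that $X_a^3=0$ for every edge.

Take a three-dimensional complex vector space with a positive definite hermitian form; after the choice of an orthonormal basis it is $\mathbb C^3$ with the standard form. The space
\[
V(\Gamma)\subset(\mathbb{CP}^2)^{E}
\]
consists of the tuples $L=(L_a)_{a\in E}$ of lines in $\mathbb C^3$ such that $L_a\perp L_b$ whenever the edges $a\neq b$ share a vertex. Replace each line $L_a$ by the orthogonal projector $\Pi_a$ onto it. Then $V(\Gamma)$ becomes the set of tuples of hermitian matrices with $\Pi_a^2=\Pi_a$, $\operatorname{tr}\Pi_a=1$, and $\Pi_a\Pi_b=0$ for edges sharing a vertex. So $V(\Gamma)$ is a compact real algebraic set. Such a set is homeomorphic to a finite simplicial complex; in particular $H^*(V(\Gamma);\mathbb Z)\otimes\mathbb Q=H^*(V(\Gamma);\mathbb Q)$.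

Let $X_a\in H^2(V(\Gamma);\mathbb Z)$ also denote the pullback of the generator of $H^2(\mathbb{CP}^2;\mathbb Z)$ from the factor $a$, with the sign for which the line bundle $L_a$ has first Chern class $-X_a$. At a vertex $L_a\oplus L_b\oplus L_c$ is the trivial bundle $\mathbb C^3$, so $(1-X_a)(1-X_b)(1-X_c)=1$, which is \eqref{eq:relations}; and $X_a^3=0$ holds already on $\mathbb{CP}^2$. This defines a ring homomorphism
\[
u=u_\Gamma\colon R(\Gamma)\longrightarrow H^*(V(\Gamma);\mathbb Z),
\]
whose image is the subring generated by the \emph{edge classes} $X_a$. The ring, the space and the map depend only on the underlying graph, so we may draw webs on $S^2$; removing a point not on the graph brings such a web back to the plane.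

For the circle, $V=\mathbb{CP}^2$ and $R=\mathbb Z[X]/(X^3)$, so $u$ is an isomorphism. For the theta web, with two vertices joined by three edges, $V$ is the flag manifold $\mathrm{Fl}$ of orthogonal triples $(L_1,L_2,L_3)$. It is the bundle of projective lines $\mathbb P(L_1^\perp)$ over $\mathbb{CP}^2$, so the monomials $X_1^iX_2^j$ with $i\le2$, $j\le1$ form a basis of its cohomology by the Leray--Hirsch theorem. The same monomials span $R$, since \eqref{eq:relations} gives $X_3=-X_1-X_2$, $X_2^2=-X_1X_2-X_1^2$ and $X_1^3=0$. Again $u$ is an isomorphism.

The second example extends. Suppose edges $b,c$ bound a digon face, and let $a,a'$ be the remaining edges at its two vertices. Then $L_a=(L_b\oplus L_c)^\perp=L_{a'}$. Removing the digon means deleting $b,c$ and merging $a,a'$ into one edge; if $\Gamma_0$ is the result, $V(\Gamma)$ is the bundle $\mathbb P(L_a^\perp)$ over $V(\Gamma_0)$. A \emph{digon web} is a closed web that reduces to a circle by successive removal of digon faces. Its space is an iterated bundle of projective lines over $\mathbb{CP}^2$, and it is known that $u$ is an isomorphism for every digon web. Since $V(\Gamma)$ is always cut out by one flag condition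 per vertex, and $R(\Gamma)$ records exactly the relations that these conditions impose on Chern classes, one may hope for the same in general. This is the question, posed by Khovanov \cite{Kh}, that we answer: \emph{is $u$ an isomorphism for every closed web?}

\subsection{Results}

\begin{theorem}\label{thm:main}
There is a closed web $\Gamma$ with $96$ vertices and $144$ edges for which $u\otimes\mathbb Q\colon R(\Gamma)\otimes\mathbb Q\to H^*(V(\Gamma);\mathbb Q)$ is not surjective. In particular $u$ is not an isomorphism for every closed web.
\end{theorem}

We do not compute the cohomology of $V(\Gamma)$. We show instead that surjectivity has an arithmetic consequence, and that this consequence fails. Let $B$ be a finite simple bipartite graph with vertex classes $\mathcal P$ (\emph{point-vertices}) and $\mathcal L$ (\emph{line-vertices}). Let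
\[
I(B)\subset(\mathbb P^2)^{\mathcal P}\times(\check{\mathbb P}^2)^{\mathcal L}
\]
be the closed subscheme over $\mathbb Z$ defined by one incidence equation $x_1\xi_1+x_2\xi_2+x_3\xi_3=0$ for each edge $x\xi$ of $B$, where $x_i$ and $\xi_i$ are the homogeneous coordinates of the two factors. For a field $k$, a point of $I(B)(k)$ is a map that sends point-vertices to points and line-vertices to lines of the projective plane over $k$, and adjacent vertices to incident elements. We call such a map a \emph{realization} of $B$. Distinct vertices may have the same image and nonadjacent vertices may have incident images; this is what makes $I(B)$ projective. For a prime power $q$ put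
\[
\hom_q(B)=\#I(B)(\mathbb F_q).
\]
Section~\ref{sec:web} attaches a closed web $\Gamma(H)$ to a bipartite graph $H$ drawn on the sphere.

\begin{theorem}\label{thm:criterion}
Let $H$ be a finite simple connected bipartite graph embedded in $S^2$ with all degrees at least $2$. If $u_{\Gamma(H)}\otimes\mathbb Q$ is surjective, then there is $\Psi\in\mathbb Z[T]$ with $\hom_p(H)=\Psi(p)$ for all but finitely many primes $p$.
\end{theorem}

\begin{theorem}\label{thm:graph}
There is an explicit simple connected cubic bipartite planar graph $H$ with $32$ vertices and $48$ edges for which no such polynomial $\Psi$ exists. The web $\Gamma(H)$ has $96$ vertices and $144$ edges.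
\end{theorem}

Theorem~\ref{thm:main} follows from these two theorems. One counterexample produces many. Let $v$ be a vertex of a closed web $\Gamma$ and $v_2$ a vertex of a closed web $\Gamma_2$, one a source and the other a sink. Draw both webs on spheres, remove small discs around $v$ and $v_2$, and glue along the boundary circles so that the three cut edges on one side match those on the other. The result is a closed web, said to be obtained by \emph{substituting $\Gamma_2$ minus a vertex for a vertex of $\Gamma$}.

\begin{theorem}\label{thm:more}
Suppose $u_\Gamma\otimes\mathbb Q$ is not surjective, and let $\Gamma_2$ be any closed web. Then $u_{\Gamma'}\otimes\mathbb Q$ is not surjective for $\Gamma'=\Gamma\sqcup\Gamma_2$, and for every $\Gamma'$ obtained by substituting $\Gamma_2$ minus a vertex for a vertex of $\Gamma$. In the second case $\Gamma'$ is connected if $\Gamma$ and $\Gamma_2$ are. Consequently there are infinitely many connected closed webs for which $u\otimes\mathbb Q$ is not surjective.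
\end{theorem}

\subsection{The two obstacles}

If the cohomology of a projective scheme over $\mathbb Z$ is generated by hyperplane classes, its point counts are polynomial (Section~\ref{sec:count}). Configurations of points and lines can encode equations such as $c^2-c+1=0$, whose number of solutions modulo $p$ is not polynomial in $p$. To combine these facts we must overcome two obstacles.

First, orthogonality is not a complex algebraic condition. For a pair of lines it becomes one: $L\perp L'$ says that the point $L$ lies on the projective line $\mathbb P(L'^\perp)$. This device requires the edges of the web to be split into points and lines so that edges sharing a vertex are of opposite kinds, and three edges at a vertex cannot be so split. We therefore look for a subspace $Y\subset V(\Gamma(H))$ on which the device works; it is $I(H)(\mathbb C)$. To pass generation by edge classes from $V(\Gamma(H))$ to $Y$, we construct a circle action on $V(\Gamma)$ (Section~\ref{sec:action}), show that $Y$ is a component of its fixed set (Section~\ref{sec:fixed}), and localize (Section~\ref{sec:local}).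

Second, the graph that encodes $c^2-c+1=0$, the M\"obius--Kantor graph, is not planar. We replace eight of its edges by $4$-cycles to obtain a planar graph $H$, and show that the count for $H$ differs from the count for the M\"obius--Kantor graph by a polynomial (Sections~\ref{sec:rules} and~\ref{sec:H}). Section~\ref{sec:more} proves Theorem~\ref{thm:more}.

\section{The web of a plane bipartite graph}\label{sec:web}

\subsection{The construction}

To keep two graphs apart, we call the faces of a web \emph{regions}. Fix an orientation of $S^2$ and let $H\subset S^2$ be as in Theorem~\ref{thm:criterion}. Since $H$ is connected, its faces are open discs. A \emph{corner} of $H$ is a vertex $h$ together with one of the $\deg h$ sectors between consecutive edges at $h$; each corner lies in one face. Put a new vertex inside each face and join it to all corners of that face by arcs that do not cross. This cuts $S^2$ into triangles, one for each pair (edge of $H$, side of that edge). Each triangle has one vertex of each of three types: $\mathsf F$ (a new vertex), $\mathsf P$ (a point-vertex) and $\mathsf L$ (a line-vertex). Let $\Gamma(H)$ be the dual graph, which is trivalent and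 connected. Explicitly:
\begin{itemize}
\item its regions are the faces $f$ of $H$ (type $\mathsf F$) and the vertices $h$ of $H$ (type $\mathsf P$ or $\mathsf L$);
\item it has a \emph{transversal edge} $a_e$ for each edge $e=hk$ of $H$, separating the regions $h$ and $k$, and a \emph{corner edge} $a_\kappa$ for each corner $\kappa$ at $h$ in the face $f$, separating the regions $h$ and $f$;
\item it has a vertex for each side of each edge $e=hk$, incident to $a_e$ and to the corner edges of the two corners, at $h$ and at $k$, on that side.
\end{itemize}
Two triangles with a common side have third vertices of the same type on opposite sides of it, so they show the three types in opposite rotational senses. Declare a vertex of $\Gamma(H)$ a source if the regions around it have types $\mathsf F,\mathsf P,\mathsf L$ in counterclockwise order and a sink otherwise. Every edge joins a source to a sink; orient it accordingly. This makes $\Gamma(H)$ a closed web. The degree hypothesis on $H$ enters only in this construction: it ensures that $H$ has edges, so that every vertex has a corner, and that the region $h$, which has $2\deg h$ sides, is not a digon.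

\begin{lemma}\label{lem:sides}
A corner edge at a vertex $h$ of $H$ has the region $h$ on its left if $h\in\mathcal P$ and on its right if $h\in\mathcal L$.
\end{lemma}

\begin{proof}
Every edge leaves a source, and an edge leaving a vertex has on its left the region that follows it counterclockwise around the vertex. At a source the counterclockwise order is $\mathsf F,\mathsf P,\mathsf L$. So an edge between types $\mathsf F$ and $\mathsf P$ has $\mathsf P$ on its left, and an edge between types $\mathsf L$ and $\mathsf F$ has $\mathsf F$ on its left.
\end{proof}

\subsection{The incidence variety inside $V(\Gamma(H))$}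

At each vertex of $\Gamma(H)$ the line on the transversal edge is determined by the lines on the two corner edges, and these belong to a point-vertex and a line-vertex. So the splitting into points and lines is available for corner edges. Let
\[
Y\subset V(\Gamma(H))
\]
be the set of $L$ such that, for each vertex $h$ of $H$, all corner edges at $h$ carry the same line, denoted $L_h$.

\begin{proposition}\label{prop:Y}
There is a homeomorphism $Y\cong I(H)(\mathbb C)$ under which the subring of $H^*(Y;\mathbb Z)$ generated by the classes $X_a|_Y$ is the subring generated by the hyperplane classes $c_1(\mathcal O(1))$ of the factors of $(\mathbb P^2)^{\mathcal P}\times(\check{\mathbb P}^2)^{\mathcal L}$.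
\end{proposition}

\begin{proof}
For $L\in Y$ the conditions at the two vertices of $\Gamma(H)$ on either side of $e=hk$ coincide: $L_h\perp L_k$ and $L_{a_e}=(L_h\oplus L_k)^\perp$. Hence $Y$ is homeomorphic to the space of tuples $(L_h)_h$ with $L_h\perp L_k$ for each edge $hk$ of $H$. Send $x\in\mathcal P$ to the point $L_x$ and $\xi\in\mathcal L$ to the projective line $\mathbb P(L_\xi^\perp)$. Orthogonality becomes incidence. If $L_\xi$ is spanned by $v$, the line $\mathbb P(L_\xi^\perp)$ has coordinates $\bar v$, so $L\mapsto\mathbb P(L^\perp)$ is a homeomorphism $\mathbb{CP}^2\to\check{\mathbb P}^2(\mathbb C)$. This identifies $Y$ with $I(H)(\mathbb C)$. A homeomorphism matches the generators of $H^2\cong\mathbb Z$ up to sign, so the class of a corner edge at $h$ restricts to $\pm$ the hyperplane class of the factor $h$. By the linear relation in \eqref{eq:relations}, the class of a transversal edge is minus the sum of the classes of two corner edges.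
\end{proof}

\subsection{The cube}\label{sec:cube}

The smallest admissible $H$ is the $4$-cycle $C_4$ with vertices $x,\xi,x',\xi'$ in cyclic order and faces $f_0,f_1$. The triangulation is an octahedron and $\Gamma(C_4)$ is the cube (Figure~\ref{fig:cube}). Here the position of $Y$ in $V=V(\Gamma(C_4))$ can be seen directly.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05,>=stealth]
\coordinate (o1) at (2,2); \coordinate (o2) at (-2,2);
\coordinate (o3) at (-2,-2); \coordinate (o4) at (2,-2);
\coordinate (i1) at (0.6,0.6); \coordinate (i2) at (-0.6,0.6);
\coordinate (i3) at (-0.6,-0.6); \coordinate (i4) at (0.6,-0.6);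
\foreach \s/\t in {o1/o2,o1/o4,o1/i1,o3/o2,o3/o4,o3/i3,i2/i1,i2/i3,i2/o2,i4/i1,i4/i3,i4/o4}
  \draw[->,thick,shorten >=1pt] (\s)--(\t);
\draw[dashed] (0,1.5)--(1.5,0)--(0,-1.5)--(-1.5,0)--cycle;
\fill (0,1.5) circle (2pt); \fill (0,-1.5) circle (2pt);
\draw[fill=white] (1.5,0) circle (2pt); \draw[fill=white] (-1.5,0) circle (2pt);
\node at (0,1.76) {$x$}; \node at (0,-1.76) {$x'$};
\node at (1.76,0) {$\xi$}; \node at (-1.76,0) {$\xi'$};
\node at (0,0) {$f_1$}; \node at (2.4,0) {$f_0$};
\end{tikzpicture}
\caption{The $4$-cycle $C_4$ (dashed; point-vertices black, line-vertices white) and its web $\Gamma(C_4)$, the cube (solid). The four radial edges are the transversal edges; the sides of the outer and inner squares are the corner edges. Each region of the web is labeled by the vertex or face of $C_4$ to which it corresponds.}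
\label{fig:cube}
\end{figure}

Write $L^0_h$ and $L^1_h$ for the lines on the corner edges at $h$ in $f_0$ and $f_1$, and $L_e$ for the line on $a_e$. The conditions say that for each edge $e=hk$ both $(L^0_h,L^0_k,L_e)$ and $(L^1_h,L^1_k,L_e)$ are orthogonal triples. Consequently, if $L^1_h=L^0_h$ for one vertex $h$, the same holds for its neighbors, hence for all vertices, and $L\in Y$.

Suppose $L^0_x\neq L^0_{x'}$. Then $L^0_\xi=N$, the line orthogonal to both. The lines $L_{x\xi}$ and $L_{x'\xi}$ are the complements of $L^0_x$ and $L^0_{x'}$ in the plane $N^\perp$, so they are distinct and span $N^\perp$. As $L^1_\xi$ is orthogonal to both, $L^1_\xi=N=L^0_\xi$ and $L\in Y$. The same argument with points and lines exchanged applies if $L^0_\xi\ne L^0_{\xi'}$. Therefore $V=Y\cup Z$, where $Z$ is defined by $L^0_x=L^0_{x'}$ and $L^0_\xi=L^0_{\xi'}$. On $Z$ all four transversal edges carry the line $N=(L_x^0\oplus L_\xi^0)^\perp$; the line $L^1_x=L^1_{x'}$ is arbitrary in the plane $N^\perp$, and $L^1_\xi=L^1_{\xi'}$ is its complement there. So $Z$ is a bundle over $\mathrm{Fl}$ with fiber the sphere $\mathbb P(N^\perp)$, and this sphere has two poles, $L^0_x$ and $L^0_\xi$.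

Let $w\in S^1$ act on $Z$ by applying to the four inner lines the unitary map that is $w$ on $L^0_x$ and $1$ on $(L^0_x)^\perp$. This rotates each sphere about its poles. The poles $L^1_x=L^0_x$ form $Z\cap Y$, so the action extends to $V$ by the trivial action on $Y$. The fixed set is the disjoint union of $Y$ and the copy of $\mathrm{Fl}$ formed by the poles $L^1_x=L^0_\xi$.

For the cube the action is a luxury: the face $f_0$ meets every vertex of $C_4$, so keeping only the outer lines retracts $V$ onto $Y$, and $H^*(V)\to H^*(Y)$ is surjective. When no face of $H$ meets all vertices this retraction is not available, but the circle action survives.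

\section{A circle action on $V(\Gamma)$}\label{sec:action}

Let $\Gamma\subset S^2$ be a connected closed web with at least one vertex, and fix a base region $r_0$. In the cube, the lines around a region were all moved by one unitary map depending on the region. We imitate this. A map $g_r$ is attached to each region $r$ and applied to the lines on its boundary. Two regions separated by an edge $a$ must move $L_a$ in the same way, so $g_r^{-1}g_{r'}$ must preserve $L_a$. For $L\in V(\Gamma)$ and $w\in S^1$ the natural candidate is
\[
D_a(w)=1-\Pi_a+w\Pi_a\in U(3),
\]
which is $w$ on $L_a$ and $1$ on $L_a^\perp$ and satisfies $D_a(w)D_a(w')=D_a(ww')$.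

\begin{lemma}\label{lem:gauge}
For $L\in V(\Gamma)$ and $w\in S^1$ there is a unique family of elements $g_r=g_r(w;L)\in PU(3)$, indexed by the regions, such that $g_{r_0}=1$ and $g_{r'}=g_rD_a(w)$ whenever the edge $a$ has $r$ on its right and $r'$ on its left. For each $r$ there is a fixed sequence of edges $a_1,\dots,a_n$ and signs $\varepsilon_1,\dots,\varepsilon_n$ such that $g_r(w;L)$ is the class of $D_{a_1}(w^{\varepsilon_1})\cdots D_{a_n}(w^{\varepsilon_n})$ for all $w$ and $L$.
\end{lemma}

\begin{proof}
Since $\Gamma$ is connected and has a vertex, its regions are discs and there is a dual cell decomposition of $S^2$: its vertices are the regions, its edges cross the edges of $\Gamma$, and its $2$-cells are triangles around the vertices of $\Gamma$. To an edge path from $r_0$ to $r$ in the dual graph attach the product, ordered from left to right along the path, of $D_a(w)$ for each crossing of an edge $a$ from right to left and $D_a(w)^{-1}=D_a(w^{-1})$ for each crossing from left to right. The required family must be given by these products, so it suffices to show that their classes in $PU(3)$ depend only on $r$. As $S^2$ is simply connected, two edge paths with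 the same ends differ by insertions and deletions of backtracks and of boundaries of $2$-cells. A backtrack contributes $D_aD_a^{-1}=1$. The boundary of a $2$-cell circles a vertex with edges $a,b,c$; since the vertex is a source or a sink, all three crossings go in the same direction, and the contribution is $(D_aD_bD_c)^{\pm1}$. Because $\mathbb C^3=L_a\oplus L_b\oplus L_c$ is an orthogonal sum, $D_aD_bD_c$ is multiplication by $w$ on each summand. It is a scalar, hence trivial in $PU(3)$.
\end{proof}

This proof is where planarity and the source--sink orientation are used. At a vertex with one incoming and two outgoing edges the loop would contribute $D_aD_bD_c^{-1}$, which is not a scalar for $w\neq\pm1$.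

Define $w\cdot L$ by $(w\cdot L)_a=g_r(w;L)L_a$, where $r$ is either region adjacent to $a$; the two choices agree since $D_aL_a=L_a$. Two edges at a trivalent vertex are adjacent to a common region $r$, and $g_r$ preserves orthogonality, so $w\cdot L\in V(\Gamma)$. The product formula of Lemma~\ref{lem:gauge} shows that $(w,L)\mapsto w\cdot L$ is continuous. It is less evident that this is an action, because the maps $g_r$ depend on $L$.

\begin{proposition}\label{prop:action}
The map $(w,L)\mapsto w\cdot L$ is a continuous action of $S^1$ on $V(\Gamma)$. Let $F$ be its fixed set.
\begin{itemize}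
\item[(a)] If $L\in F$, then $w\mapsto g_r(w;L)$ is a continuous homomorphism $S^1\to PU(3)$ for every region $r$.
\item[(b)] There are functions $\phi_1,\dots,\phi_m\colon V(\Gamma)\to\mathbb C$, polynomial in the entries of the projectors, and nonzero integers $k_1,\dots,k_m$ such that $\phi_j(w\cdot L)=w^{k_j}\phi_j(L)$ and $F=\{\phi_1=\dots=\phi_m=0\}$. In particular $F$ is a compact real algebraic set.
\end{itemize}
\end{proposition}

\begin{proof}
All $D_a(1)$ equal $1$, so $1\cdot L=L$. Let $L'=w_2\cdot L$; write $g_r(w)$ for $g_r(w;L)$, and $D'_a$ for the matrices of $L'$. The projector onto $g_r(w_2)L_a$ is $g_r(w_2)\Pi_ag_r(w_2)^{-1}$, so $D'_a(w_1)=g_r(w_2)D_a(w_1)g_r(w_2)^{-1}$ for each region $r$ adjacent to $a$. We claim that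
\begin{equation}\label{eq:cocycle}
g_r(w_1;L')=g_r(w_1w_2)\,g_r(w_2)^{-1}\qquad\text{for every region }r.
\end{equation}
This holds for $r_0$. Suppose it holds for $r$, let $r'$ lie across the edge $a$ from $r$, and let $\varepsilon=+1$ if the crossing from $r$ to $r'$ goes from right to left and $\varepsilon=-1$ otherwise. Using $D_a(w_1)=D_a(w_1w_2)D_a(w_2)^{-1}$ and the fact that these matrices commute,
\begin{align*}
g_{r'}(w_1;L')&=g_r(w_1;L')\,D'_a(w_1)^\varepsilon
=g_r(w_1w_2)\,D_a(w_1)^{\varepsilon}\,g_r(w_2)^{-1}\\
&=g_r(w_1w_2)D_a(w_1w_2)^\varepsilon\,\bigl(g_r(w_2)D_a(w_2)^{\varepsilon}\bigr)^{-1}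
=g_{r'}(w_1w_2)\,g_{r'}(w_2)^{-1}.
\end{align*}
The dual graph is connected, so \eqref{eq:cocycle} holds for all $r$. Hence
\[
(w_1\cdot L')_a=g_r(w_1w_2)g_r(w_2)^{-1}\,g_r(w_2)L_a=((w_1w_2)\cdot L)_a,
\]
and we have an action. If $L\in F$ then $L'=L$, and \eqref{eq:cocycle} reads $g_r(w_1w_2)=g_r(w_1)g_r(w_2)$, which is (a).

For (b), let $\beta(L)$ be a matrix entry of one of the projectors $\Pi_a$. Choose a region $r$ adjacent to $a$. The projector onto $(w\cdot L)_a$ is
\[
D_{a_1}(w^{\varepsilon_1})\cdots D_{a_n}(w^{\varepsilon_n})\;\Pi_a\;D_{a_n}(w^{-\varepsilon_n})\cdots D_{a_1}(w^{-\varepsilon_1}),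
\]
so $\beta(w\cdot L)=\sum_{|k|\le 2n}\beta_k(L)w^k$ with each $\beta_k$ a polynomial in the entries of the projectors of $L$. Expanding $\beta(w\cdot(w'\cdot L))=\beta((ww')\cdot L)$ and comparing coefficients of $w^k$ gives $\beta_k(w'\cdot L)=w'^k\beta_k(L)$. Let $\phi_1,\dots,\phi_m$ be the functions $\beta_k$ with $k\neq0$, for all entries $\beta$ of all projectors. They all vanish at $L$ if and only if every $\beta(w\cdot L)$ is independent of $w$, that is, if and only if $L\in F$. Adding the equations $\operatorname{Re}\phi_j=\operatorname{Im}\phi_j=0$ to those of $V(\Gamma)$ exhibits $F$ as a real algebraic set.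
\end{proof}

For the cube with $r_0=f_0$, Lemma~\ref{lem:sides} shows that $g_x$ is $w$ on $L_x^0$ and $1$ on its complement, while $g_\xi$ is $w^{-1}$ on $L^0_\xi$ and $1$ on its complement. On the plane $N^\perp=L^0_x\oplus L^0_\xi$ these two maps differ by the scalar $w$, so on $Z$ we recover the rotation of Section~\ref{sec:cube}.

\section{The incidence variety as a fixed component}\label{sec:fixed}

Let $\Gamma=\Gamma(H)$ with $H$ as in Theorem~\ref{thm:criterion}, and take for $r_0$ a region $f_0$ of type $\mathsf F$. Put $\varepsilon_h=+1$ for $h\in\mathcal P$ and $\varepsilon_h=-1$ for $h\in\mathcal L$. By Lemmas~\ref{lem:sides} and~\ref{lem:gauge}, for every corner $\kappa$ at $h$ in the face $f$,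
\begin{equation}\label{eq:corner}
g_h=g_f\,D_{a_\kappa}(w)^{\varepsilon_h}.
\end{equation}
What matters is that the exponent is the same for all corners at $h$.

\begin{proposition}\label{prop:clopen}
The subspace $Y$ is contained in $F$ and is open and closed in $F$.
\end{proposition}

\begin{proof}
We characterize $Y$ inside $F$ by a discrete invariant. Let
\[
Y'=\{L\in F:\ g_f(w;L)=1\text{ for all faces $f$ of $H$ and all }w\}.
\]

\emph{$Y\subset Y'$.} Let $L\in Y$ and let $D_h$ be the common value of the $D_{a_\kappa}(w)$ over the corners $\kappa$ at $h$. By \eqref{eq:corner}, every face $f$ with a corner at $h$ has $g_f=g_hD_h^{-\varepsilon_h}$; call this element $\gamma_h$. Adjacent vertices of $H$ lie on a common face, so $\gamma_h=\gamma_k$ for every edge $hk$. Since $H$ is connected, all $g_f$ equal $g_{f_0}=1$. A corner edge is adjacent to a region of type $\mathsf F$, so its line is fixed. The line on $a_e$, $e=hk$, is moved by $g_h=D_h^{\varepsilon_h}$, which is the identity on $L_h^\perp\supset L_{a_e}$. So $L\in F$, and $L\in Y'$.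

\emph{$Y'\subset Y$.} Let $L\in Y'$ and let $\Pi,\Pi'$ be the projectors on two corner edges at $h$. Take $w=-1$ in \eqref{eq:corner}. The matrices $1-2\Pi$ and $1-2\Pi'$ are their own inverses and both represent $g_h$, so $1-2\Pi=\lambda(1-2\Pi')$ for a scalar $\lambda$. Both matrices have trace $1$, so $\lambda=1$ and $\Pi=\Pi'$.

\emph{$Y'$ is open and closed in $F$.} The group $PU(3)$ acts faithfully by conjugation, $\operatorname{Ad}$, on the $9$-dimensional space $M_3(\mathbb C)$. For a face $f$ consider on $F$ the continuous function
\[
d_f(L)=\int_{S^1}\operatorname{tr}\operatorname{Ad}\bigl(g_f(w;L)\bigr)\,dw ,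
\]
with normalized Haar measure. By Proposition~\ref{prop:action}(a), $\operatorname{Ad}\circ g_f$ is a representation of $S^1$, and the average of its character is the dimension of its invariants. So $d_f$ takes integer values and is locally constant, and $d_f(L)=9$ if and only if $g_f(w;L)=1$ for all $w$. Thus $Y'=\bigcap_f\{d_f=9\}$ is open and closed.
\end{proof}

\begin{proposition}\label{prop:connected}
The space $Y\cong I(H)(\mathbb C)$ is path connected.
\end{proposition}

\begin{proof}
Let $e_1,e_2,e_3$ be the coordinate points and $e_ie_j$ the coordinate lines. Their incidences form the hexagon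
\[
e_1\;-\;e_1e_2\;-\;e_2\;-\;e_2e_3\;-\;e_3\;-\;e_1e_3\;-\;e_1 .
\]
We first move any realization into the hexagon and then fold the hexagon onto one of its edges.

Apply the collineation $\operatorname{diag}(1,s,s^2)$, $0<s\le1$, to a realization. As $s\to0$ a point converges to $e_i$, where $i$ is its first nonzero coordinate. Line coordinates are multiplied by $\operatorname{diag}(1,s^{-1},s^{-2})$, so a line converges to the coordinate line given by its last nonzero coordinate. Since $I(H)(\mathbb C)$ is closed, this is a path in $I(H)(\mathbb C)$ ending at a realization with image in the hexagon.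

Let $\{i,j,k\}=\{1,2,3\}$ and consider a realization with image in the hexagon. For $0\le s\le1$ let $y_s$ be the point $(1-s)e_k+se_j$. Send the vertices with image $e_k$ to $y_s$, those with image $e_ie_k$ to the line $e_iy_s$, and leave the others in place. The incidences of the hexagon that involve $e_k$ or $e_ie_k$ are $e_k\in e_ie_k$, $e_k\in e_je_k$ and $e_i\in e_ie_k$, and indeed $y_s\in e_iy_s$, $y_s\in e_je_k$ and $e_i\in e_iy_s$. So this is a path in $I(H)(\mathbb C)$; at $s=1$ it has replaced $e_k$ by $e_j$ and $e_ie_k$ by $e_ie_j$. Perform three such folds:
\begin{itemize}
\item $(i,j,k)=(1,2,3)$: the image now lies in $\{e_1,\,e_1e_2,\,e_2,\,e_2e_3\}$;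
\item $(i,j,k)=(3,1,2)$: $e_2$ becomes $e_1$ and $e_2e_3$ becomes $e_1e_3$, so the image lies in $\{e_1,\,e_1e_2,\,e_1e_3\}$;
\item $(i,j,k)=(1,2,3)$: the image lies in $\{e_1,\,e_1e_2\}$.
\end{itemize}
Every realization is thus joined to the one sending all of $\mathcal P$ to $e_1$ and all of $\mathcal L$ to $e_1e_2$.
\end{proof}

\section{Localization}\label{sec:local}

In this section cohomology is singular cohomology with coefficients in $\mathbb Q$, and algebras are unital.

\begin{proposition}\label{prop:local}
Let $S^1$ act continuously on a space $V$ with fixed set $F$. Assume:
\begin{itemize}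
\item[(i)] $V$ and $F$ are homeomorphic to finite simplicial complexes;
\item[(ii)] $F=\{\phi_1=\dots=\phi_m=0\}$ for continuous $\phi_j\colon V\to\mathbb C$ with $\phi_j(w\cdot v)=w^{k_j}\phi_j(v)$ and $k_j\neq0$;
\item[(iii)] the algebra $H^*(V)$ is generated by classes $X_i\in H^2(V)$.
\end{itemize}
Let $Y\subset F$ be connected, open and closed in $F$. Then $H^*(Y)$ is generated by the classes $X_i|_Y$.
\end{proposition}

The rotation of $S^2$ shows that one cannot replace $Y$ by $F$: the fixed set consists of two poles, the generator of $H^2(S^2)$ restricts to zero, and $H^0(F)=\mathbb Q^2$ is not generated by $1$. It also shows the difficulty, namely that a class on $F$ need not extend to $V$. The remedy is to twist $V$ over $\mathbb{CP}^N$. There a class on the fixed set extends after multiplication by a power of the generator $t$ of $H^2(\mathbb{CP}^N)$, and over the fixed set, where the twisted space is a product, the power of $t$ can be cancelled.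

\begin{proof}
Fix $N\ge\max(m,1)$. For an invariant subset $Z\subset V$ let $Z_N$ be the quotient of $S^{2N+1}\times Z$ by $(\sigma,v)\sim(\sigma w^{-1},w\cdot v)$. Then $V_N\to\mathbb{CP}^N$ is a fiber bundle with fiber $V$, and $F_N=\mathbb{CP}^N\times F$ is a closed subset containing $Y_N=\mathbb{CP}^N\times Y$ as an open and closed subset. We write $t$ also for the pullbacks of $t$. By the K\"unneth formula $H^*(Y_N)=\mathbb Q[t]/(t^{N+1})\otimes H^*(Y)$.

\emph{Generators of $H^*(V_N)$.} By (iii), $H^{\mathrm{odd}}(V)=0$. The base $\mathbb{CP}^N$ is simply connected, so the Serre spectral sequence has $E_2^{a,b}=H^a(\mathbb{CP}^N)\otimes H^b(V)$, which vanishes unless $a$ and $b$ are even. Every differential changes the parity of the total degree and is therefore zero. Hence restriction to a fiber $H^*(V_N)\to H^*(V)$ is surjective, and each $X_i$ lifts to a class $\tilde X_i\in H^2(V_N)$. Recall the Leray--Hirsch theorem: if finitely many classes on the total space of a fiber bundle over a connected base restrict to a basis of the cohomology of a fiber, they form a basis of the cohomology of the total space as a module over the cohomology of the base. Apply it to monomials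 in the $\tilde X_i$ chosen so that the corresponding monomials in the $X_i$ form a basis of $H^*(V)$. It follows that $H^*(V_N)$ is generated as an algebra by $t$ and the $\tilde X_i$. The class $\tilde X_i|_{Y_N}$ lies in $1\otimes H^2(Y)\oplus t\otimes H^0(Y)$, and its first component is its restriction to a fiber, $X_i|_Y$. Since $Y$ is connected, $H^0(Y)=\mathbb Q$ and
\begin{equation}\label{eq:lift}
\tilde X_i|_{Y_N}=1\otimes X_i|_Y+d_i\,t\otimes1,\qquad d_i\in\mathbb Q .
\end{equation}

\emph{Extension to a neighborhood.} Let $y\in H^s(Y)$, and let $\eta_0\in H^s(F_N)$ be $1\otimes y$ on $Y_N$ and $0$ on $F_N\setminus Y_N$. By (i), $V_N$ and $F_N$ are compact, metrizable and locally contractible, being locally products of an open ball with $V$ or $F$. For such spaces and their open subsets singular cohomology agrees with \v{C}ech cohomology, and the \v{C}ech cohomology of a closed subset of a metrizable space is the direct limit of the cohomology of its open neighborhoods. So $\eta_0$ is the restriction of some $\eta\in H^s(W)$ with $W\supset F_N$ open in $V_N$.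

\emph{Extension to $V_N$.} Let $U_j=\{\phi_j\neq0\}_N$, an open subset of $V_N$. By (ii), $V_N=W\cup U_1\cup\dots\cup U_m$. The quotient of $S^{2N+1}\times V\times\mathbb C$ by $(\sigma,v,\zeta)\sim(\sigma w^{-1},w\cdot v,w^{k_j}\zeta)$ is a line bundle on $V_N$, pulled back from the $k_j$-th tensor power of the tautological bundle on $\mathbb{CP}^N$ or of its dual, so its first Chern class is $\pm k_jt$. The formula $[\sigma,v]\mapsto[\sigma,v,\phi_j(v)]$ defines a section with no zero on $U_j$. Hence $k_jt|_{U_j}=0$, and $t|_{U_j}=0$ because the coefficients are rational. By the exact sequence of the pair, $t$ is the image of some $t_j\in H^2(V_N,U_j)$. Let $\delta\colon H^*(W)\to H^{*+1}(V_N,W)$ be the coboundary. Relative cup products for open subsets give a class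
\[
t_1\cdots t_m\,\delta\eta\in H^*(V_N,\,U_1\cup\dots\cup U_m\cup W)=H^*(V_N,V_N)=0,
\]
whose image in $H^*(V_N,W)$ is $t^m\delta\eta$. So $\delta(t^m\eta)=\pm t^m\delta\eta=0$, and $t^m\eta$ is the restriction of a class $z\in H^*(V_N)$. Then $z|_{Y_N}=t^m\otimes y$.

\emph{Cancelling $t^m$.} Let $\mathcal A\subset H^*(Y)$ be the subalgebra generated by the $X_i|_Y$. The class $z$ is a polynomial in $t$ and the $\tilde X_i$, so \eqref{eq:lift} gives $t^m\otimes y\in\mathbb Q[t]/(t^{N+1})\otimes\mathcal A$. Since $m\le N$, the power $t^m$ belongs to the basis $1,t,\dots,t^N$, and comparing its coefficients gives $y\in\mathcal A$.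
\end{proof}

\section{Hyperplane classes and point counts}\label{sec:count}

\begin{proposition}\label{prop:count}
Let $X$ be a closed subscheme over $\mathbb Z$ of a finite product of projective spaces. Suppose the algebra $H^*(X(\mathbb C);\mathbb Q)$ is generated by the hyperplane classes $c_1(\mathcal O(1))$ of the factors, and let $b_{2i}=\dim H^{2i}(X(\mathbb C);\mathbb Q)$. Then $\#X(\mathbb F_p)=\sum_ib_{2i}\,p^i$ for all but finitely many primes $p$.
\end{proposition}

\begin{example}\label{ex:roots}
Let $X\subset\mathbb P^1$ be given by $x_1^2-x_1x_2+x_2^2=0$. Then $X(\mathbb C)$ has two points and $H^0=\mathbb Q^2$ is not generated by the hyperplane class. The conclusion fails too. Here $\#X(\mathbb F_p)=\nu(p)$ is the number of roots of $c^2-c+1$ in $\mathbb F_p$. For $p\neq3$ these roots are the negatives of the elements of order $3$ in the cyclic group $\mathbb F_p^\times$, since $(-c)^3-1=-(c+1)(c^2-c+1)$ and $c=-1$ is not a root. Hence, for $p\ge5$,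
\[
\nu(p)=2\ \text{ if }p\equiv1\pmod3,\qquad \nu(p)=0\ \text{ if }p\equiv2\pmod 3 .
\]
This is the defect that we shall plant inside $I(H)$.
\end{example}

We recall the facts on \'etale cohomology that the proof uses. Fix a prime $\ell$. On a connected scheme $U=\operatorname{Spec}\mathbb Z[1/n]$ with $\ell\mid n$, a lisse $\mathbb Q_\ell$-sheaf is a continuous finite-dimensional representation of the \'etale fundamental group; so its stalks at all geometric points have the same dimension, and a morphism of lisse sheaves has the same rank at all of them. The Tate twist $\mathbb Q_\ell(1)$ is lisse of rank one, and the geometric Frobenius at $p\neq\ell$ acts on it by $p^{-1}$. A line bundle has a first Chern class in $H^2_{\mathrm{et}}(\,\cdot\,,\mathbb Q_\ell(1))$, compatible with base change. Let $\rho\colon X\to\operatorname{Spec}\mathbb Z[1/\ell]$ be projective.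
\begin{itemize}
\item[(E1)] The sheaves $R^j\rho_*\mathbb Q_\ell$ are constructible and vanish for large $j$; hence all are lisse on some $U=\operatorname{Spec}\mathbb Z[1/n]$.
\item[(E2)] (Proper base change.) The stalk of $R^j\rho_*\mathbb Q_\ell$ at a geometric point $\bar s$ is $H^j_{\mathrm{et}}(X_{\bar s},\mathbb Q_\ell)$.
\item[(E3)] (Artin's comparison theorem.) $H^j_{\mathrm{et}}(X_{\mathbb C},\mathbb Q_\ell)\cong H^j(X(\mathbb C);\mathbb Q)\otimes\mathbb Q_\ell$, compatibly with products and, after a trivialization of $\mathbb Q_\ell(1)$ over $\mathbb C$, with Chern classes.
\item[(E4)] (Grothendieck--Lefschetz formula.) For $p\ne\ell$, $\#X(\mathbb F_p)$ is the alternating sum of the traces of geometric Frobenius on the groups $H^j_{\mathrm{et}}(X_{\overline{\mathbb F}_p},\mathbb Q_\ell)$.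
\end{itemize}
No smoothness or reducedness is required, and we need this generality: $I(C_4)(\mathbb C)$ is already the union of the two proper closed subsets where $x,x'$ or $\xi,\xi'$ have equal images.

\begin{proof}[Proof of Proposition~\ref{prop:count}]
Invert $\ell$ and choose $U$ as in (E1). The bundles $\mathcal O(1)$ are defined over $\mathbb Z$, so the monomials of degree $i$ in their Chern classes are classes on $\rho^{-1}(U)$. They give global sections of $R^{2i}\rho_*\mathbb Q_\ell(i)$ over $U$, that is, a morphism $\mu_i\colon\mathbb Q_\ell^{\,r_i}\to R^{2i}\rho_*\mathbb Q_\ell(i)$ from a constant sheaf. At the geometric point $\operatorname{Spec}\mathbb C\to U$, the hypothesis together with (E2) and (E3) says that the sheaves $R^j\rho_*\mathbb Q_\ell$ with $j$ odd have zero stalk, that $R^{2i}\rho_*\mathbb Q_\ell(i)$ has stalk of dimension $b_{2i}$, and that $\mu_i$ is surjective. Dimensions and ranks are constant on $U$, so the same holds at a geometric point over any prime $p\nmid n$. By (E2), the odd cohomology of $X_{\overline{\mathbb F}_p}$ vanishes, and $H^{2i}_{\mathrm{et}}(X_{\overline{\mathbb F}_p},\mathbb Q_\ell(i))$ has dimension $b_{2i}$ and is spanned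 by monomials in Chern classes of bundles defined over $\mathbb F_p$. These classes are Galois invariant, so Frobenius acts trivially on this space and acts as $p^i$ on the untwisted space $H^{2i}_{\mathrm{et}}(X_{\overline{\mathbb F}_p},\mathbb Q_\ell)$. Now (E4) gives the formula.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Let $V=V(\Gamma(H))$ with the action of Section~\ref{sec:action}. The sets $V$ and $F$ are compact real algebraic, which gives hypothesis (i) of Proposition~\ref{prop:local}; hypothesis (ii) is Proposition~\ref{prop:action}(b); hypothesis (iii) is the surjectivity of $u\otimes\mathbb Q$. By Propositions~\ref{prop:clopen} and~\ref{prop:connected}, $Y$ is connected, open and closed in $F$. So $H^*(Y;\mathbb Q)$ is generated by the classes $X_a|_Y$, and by Proposition~\ref{prop:Y} the algebra $H^*(I(H)(\mathbb C);\mathbb Q)$ is generated by hyperplane classes. Proposition~\ref{prop:count} applies to $X=I(H)$ and gives $\Psi=\sum_ib_{2i}T^i$.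
\end{proof}

\section{Counting realizations of small graphs}\label{sec:rules}

The number $\hom_q(B)$ includes all degenerate realizations. To isolate one non-polynomial contribution we must know that all the others are polynomial. This section provides the tool: graphs with few point-vertices or few line-vertices have polynomial counts.

Let $B$ be a finite simple bipartite graph with classes $\mathcal P,\mathcal L$, and let $q$ be a prime power. For a pair $\theta$ of partitions of $\mathcal P$ and of $\mathcal L$, let $B/\theta$ be the graph obtained by identifying the vertices in each part and replacing multiple edges by single ones; $B/(y\sim y')$ denotes the identification of two vertices of the same class. Realizations of $B/\theta$ are the realizations of $B$ that are constant on the parts of $\theta$. Let $\operatorname{inj}_q(B)$ be the number of realizations over $\mathbb F_q$ that are injective on $\mathcal P$ and on $\mathcal L$. Sorting realizations by which vertices have equal images gives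
\begin{equation}\label{eq:sort}
\hom_q(B)=\operatorname{inj}_q(B)+\sum_{\theta\neq0}\operatorname{inj}_q(B/\theta),
\end{equation}
where $0$ is the partition into singletons. Solving for $\operatorname{inj}_q(B)$ and inducting on the number of vertices, we see that $\operatorname{inj}_q(B)$ is an integral linear combination, independent of $q$, of the numbers $\hom_q$ of $B$ and its quotients.

The projective plane over $\mathbb F_q$ has $q^2+q+1$ points and as many lines; each line has $q+1$ points and each point lies on $q+1$ lines. Two reduction rules follow.
\begin{itemize}
\item[(R1)] Let $z$ be a vertex of $B$. If $\deg z=0$, then $\hom_q(B)=(q^2+q+1)\hom_q(B-z)$. If $\deg z=1$, then $\hom_q(B)=(q+1)\hom_q(B-z)$. If $z$ has exactly two neighbors $y\neq y'$, then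
\[
\hom_q(B)=\hom_q(B-z)+q\,\hom_q\bigl((B-z)/(y\sim y')\bigr),
\]
because a realization of $B-z$ extends in one way if $y,y'$ have different images and in $1+q$ ways if they have the same image.
\item[(R2)] If point-vertices $x\neq x'$ are both adjacent to line-vertices $\xi\neq\xi'$, then
\[
\hom_q(B)=\hom_q(B/(x\sim x'))+\hom_q(B/(\xi\sim\xi'))-\hom_q(B/(x\sim x',\,\xi\sim\xi')),
\]
because two distinct points lie on only one line, so in every realization $x,x'$ or $\xi,\xi'$ have equal images.
\end{itemize}
For $B=C_4$, rule (R2) produces two paths with three vertices and one edge, and (R1) gives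
\[
\hom_q(C_4)=(q^2+q+1)\bigl(2(q+1)^2-(q+1)\bigr)=(q^2+q+1)(q+1)(2q+1).
\]

Call a function of odd prime powers $q$ \emph{polynomial} if it is given by an element of $\mathbb Z[T]$.

\begin{lemma}\label{lem:seven}
If $|\mathcal P|\le7$ or $|\mathcal L|\le7$, then $\hom_q(B)$ and $\operatorname{inj}_q(B)$ are polynomial.
\end{lemma}

\begin{proof}
Deletions and identifications preserve the hypothesis, so the statement for $\operatorname{inj}_q$ follows from the statement for $\hom_q$. We prove the latter by induction on the number of vertices. The empty graph has $\hom_q=1$. If $B$ has a vertex of degree at most $2$ or a $4$-cycle, (R1) or (R2) reduces to smaller graphs.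

Suppose now that $B$ is nonempty, has all degrees at least $3$ and has no $4$-cycle. We show that $B$ is the incidence graph of the Fano plane. Exchanging points and lines does not change $\hom_q$, by duality of the projective plane, so we may assume $|\mathcal L|\le7$. Let $\xi\in\mathcal L$ have neighbors $x_1,\dots,x_d$, $d\ge3$. The neighbors of the $x_i$ other than $\xi$ are all distinct, since there is no $4$-cycle. Hence
\[
7\ \ge\ |\mathcal L|\ \ge\ 1+\sum_{i=1}^d(\deg x_i-1)\ \ge\ 1+2d\ \ge\ 7 .
\]
So $|\mathcal L|=7$, $d=3$, and $\deg x_i=3$. This holds for every $\xi$, and every point-vertex has a neighbor, so $B$ is cubic, and counting edges gives $|\mathcal P|=7$. Say that $x$ \emph{lies on} $\xi$ if they are adjacent. Each point-vertex gives three pairs of line-vertices through it; these $21=\binom72$ pairs are distinct because there is no $4$-cycle. So any two line-vertices have exactly one common point-vertex and, by the same count with the classes exchanged, any two point-vertices $a,b$ lie on exactly one line-vertex $ab$.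

By induction the sum in \eqref{eq:sort} is polynomial, and it remains to show that $\operatorname{inj}_q(B)=0$ for odd $q$. Suppose an injective realization exists. If $a,b,c\in\mathcal P$ do not lie on a common line-vertex, their images are not collinear, for otherwise the distinct line-vertices $ab$ and $ac$ would have the same image. Fix $\xi_0\in\mathcal L$. Every other line-vertex has one point-vertex on $\xi_0$ and two off it. So no three of the four point-vertices off $\xi_0$ lie on a line-vertex, and their images form a projective frame, which we take to be $(1,0,0),(0,1,0),(0,0,1),(1,1,1)$. Each point-vertex $x$ on $\xi_0$ lies on two further line-vertices; they meet only in $x$, so they split the four into two pairs. Different $x$ give different splittings, since a pair determines its line-vertex and hence $x$. Thus the three point-vertices on $\xi_0$ map to the three diagonal points $(1,1,0),(1,0,1),(0,1,1)$ of the frame, and these must be collinear. Their determinant is $-2$, which is nonzero in $\mathbb F_q$. This contradiction is the only place where $q$ must be odd.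
\end{proof}

\section{The M\"obius--Kantor graph and a planar substitute}\label{sec:H}

\subsection{Eight points and eight lines}

By Lemma~\ref{lem:seven} a non-polynomial count needs at least eight vertices in each class. Eight suffice. The M\"obius--Kantor graph $M$ has point-vertices $x_v$ and line-vertices $\xi_v$, $v\in\mathbb Z/8$, with $x_v$ adjacent to $\xi_v,\xi_{v+1},\xi_{v-2}$. The line-vertex $\xi_{i+1}$ is adjacent to $x_i,x_{i+1},x_{i+3}$, so the line-vertices correspond to the \emph{blocks} $\{i,i+1,i+3\}$:
\[
013,\quad124,\quad235,\quad346,\quad457,\quad560,\quad671,\quad702 .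
\]
The differences of distinct elements of $\{0,1,3\}$ are $\pm1,\pm2,\pm3$, each occurring once modulo $8$. So two indices lie in a common block if and only if their difference is not $4$, and the block is then unique.

\begin{lemma}\label{lem:MK}
For primes $p\ge5$, $\operatorname{inj}_p(M)=\nu(p)\,p^3(p^2-1)(p^3-1)$, with $\nu(p)$ as in Example~\ref{ex:roots}.
\end{lemma}

\begin{proof}
An injective realization consists of eight distinct points $A_0,\dots,A_7$ and eight distinct lines containing the blocks; the lines are determined by the points. Three of the points are collinear only if they form a block. Indeed, at most one pair in a triple has difference $4$, so two of its pairs lie in blocks; if the three points are collinear, these blocks have the same line, so they coincide and contain the whole triple. None of $012,015,025,125$ is a block, so $A_0,A_1,A_2,A_5$ form a frame. The group $PGL_3(\mathbb F_p)$, of order $p^3(p^2-1)(p^3-1)$, acts simply transitively on frames. It remains to show that there are $\nu(p)$ injective realizations with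
\[
A_0=(1,0,0),\quad A_1=(0,1,0),\quad A_2=(0,0,1),\quad A_5=(1,1,1).
\]
Blocks $013$ and $235$ give $A_3=(1,1,0)$. Block $124$ and $A_4\neq A_2$ give $A_4=(0,1,a)$; block $560$ and $A_6\neq A_0$ give $A_6=(b,1,1)$; block $702$ and $A_7\neq A_0,A_2$ give $A_7=(c,0,1)$ with $c\neq0$. The remaining blocks $346$, $457$, $671$ require the vanishing of
\[
\begin{vmatrix}1&1&0\\0&1&a\\b&1&1\end{vmatrix}=1-a+ab,\qquad
\begin{vmatrix}0&1&a\\1&1&1\\c&0&1\end{vmatrix}=c(1-a)-1,\qquad
\begin{vmatrix}b&1&1\\c&0&1\\0&1&0\end{vmatrix}=c-b .
\]
So $b=c$, $1-a=1/c$ and $ab=c-1$, and the first equation becomes $1/c+c-1=0$, that is, $c^2-c+1=0$. Then $a=(c-1)/c=c^2/c=c$. Thus a normalized realization is determined by a root $c$.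

Conversely, let $c^2-c+1=0$ and $a=b=c$; then $c\neq0,1$. The eight points have pairwise different sets of nonzero coordinates, except $A_5=(1,1,1)$ and $A_6=(c,1,1)$, which differ since $c\neq1$. The blocks, in the order listed above, lie on the lines with coordinates
\[
(0,0,1),\ (1,0,0),\ (1,-1,0),\ (c,-c,1),\ (c-1,-c,1),\ (0,1,-1),\ (1,0,-c),\ (0,1,0);
\]
the equation for $c$ is needed only for $A_6$ on the fourth line and $A_7$ on the fifth. These vectors have pairwise different sets of nonzero coordinates, except the fourth and fifth, which have the same last coordinate and different first coordinates. So each root gives an injective realization.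
\end{proof}

\subsection{Restoring planarity}

Theorem~\ref{thm:criterion} does not apply to $M$, which is not planar: it is connected with $16$ vertices and $24$ edges and has no cycle shorter than $6$, so a plane drawing would have at most $48/6=8$ faces and Euler characteristic at most $0$. But $M$ is close to planar. Contract the eight edges $x_v\xi_v$. The result is the square antiprism graph $G$ on $\mathbb Z/8$, with edges $v\sim v\pm1$ and $v\sim v\pm2$.

\begin{lemma}\label{lem:antiprism}
The graph $G$ has a plane embedding in which the neighbors of each vertex $v$ occur in the cyclic order $v+2,\ v+1,\ v-1,\ v-2$, clockwise or counterclockwise.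
\end{lemma}

\begin{proof}
Place $0$ at $(1,0)$ and $1$ at $(2,2)$, let $v+2$ be the image of $v$ under rotation by $90^\circ$, and draw straight edges. The even vertices span the square $|s|+|s'|\le1$ in the $(s,s')$-plane, which lies inside the square $\max(|s|,|s'|)\le2$ spanned by the odd vertices. The edge from $v$ to $v+1$ lies in the sector between the angles $45^\circ v$ and $45^\circ(v+1)$, and apart from its ends it lies outside the inner square and in the interior of the outer one. So no two edges cross. From $0$ the edges to $2,1,-1,-2$ have directions $(-1,1),(1,2),(1,-2),(-1,-1)$, in clockwise order. From $1$ the edges to $3,2,0,-1$ have directions $(-1,0),(-2,-1),(-1,-2),(0,-1)$, in counterclockwise order. The rotation carries these two cases to the others.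
\end{proof}

At the vertex $v$ of $G$ the edges to $v+1$ and $v-2$ come from $x_v$, and those to $v+2$ and $v-1$ come from $\xi_v$. In the cyclic order of Lemma~\ref{lem:antiprism} they alternate, which is why $v$ cannot be pulled apart into the edge $x_v\xi_v$ within the plane. It can be replaced by a $4$-cycle whose vertices alternate between points and lines, and by (R2) such a cycle partly behaves like a single incident pair.

\begin{definition}\label{def:H}
The graph $H$ has point-vertices $x_v,x'_v$ and line-vertices $\xi_v,\xi'_v$ for $v\in\mathbb Z/8$. Its edges are the four edges between $\{x_v,x'_v\}$ and $\{\xi_v,\xi'_v\}$, which form the \emph{cell} $v$, and the \emph{outer edges} $x_v\xi_{v+1}$ and $x'_v\xi'_{v-2}$.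
\end{definition}

Each vertex lies on two edges of its cell and one outer edge, so $H$ is a simple cubic bipartite graph with $32$ vertices and $48$ edges; the edges $x_v\xi_{v+1}$ make it connected. The cell $v$ is the cycle $(\xi'_v,x_v,\xi_v,x'_v)$, and its vertices carry, in this order, the outer edges $\xi'_vx'_{v+2}$, $x_v\xi_{v+1}$, $\xi_vx_{v-1}$, $x'_v\xi'_{v-2}$ to the cells $v+2,v+1,v-1,v-2$. By Lemma~\ref{lem:antiprism}, $H$ is obtained from the plane graph $G$ by replacing each vertex by a small circle around it, with vertices where the edges of $G$ meet the circle. So $H$ is planar (Figure~\ref{fig:H}). The web $\Gamma(H)$ has $2\cdot48=96$ vertices, and $48$ transversal and $3\cdot32=96$ corner edges, in total $144$. By Euler's formula $H$ has $18$ faces, so $\Gamma(H)$ has $32+18=50$ regions.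

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\foreach \ang in {0,90,180,270} {
  \begin{scope}[rotate=\ang]
    \draw (0.9,0.3)--(1.5,0.3)--(1.5,-0.3)--(0.9,-0.3)--cycle;
    \draw (1.9,2.7)--(1.6,2.1)--(2.1,1.6)--(2.7,1.9)--cycle;
    \draw (1.5,0.3)--(2.1,1.6) (1.6,2.1)--(0.3,1.5) (0.9,0.3)--(0.3,0.9) (1.9,2.7)--(-1.9,2.7);
  \end{scope}}
\foreach \ang/\ev/\od in {0/0/1,90/2/3,180/4/5,270/6/7} {
  \begin{scope}[rotate=\ang]
    \foreach \pt in {(1.5,0.3),(0.9,-0.3),(1.6,2.1),(2.7,1.9)} \fill \pt circle (1.8pt);
    \foreach \pt in {(0.9,0.3),(1.5,-0.3),(1.9,2.7),(2.1,1.6)} \draw[fill=white] \pt circle (1.8pt);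
    \node at (1.2,0) {$\ev$}; \node at (2.08,2.08) {$\od$};
  \end{scope}}
\node at (1.78,0.24) {\footnotesize $x_0$}; \node at (1.78,-0.24) {\footnotesize $\xi_0$};
\node at (0.63,0.2) {\footnotesize $\xi'_0$}; \node at (0.63,-0.2) {\footnotesize $x'_0$};
\end{tikzpicture}
\caption{The planar cubic bipartite graph $H$ with $32$ vertices (point-vertices black, line-vertices white). The quadrilateral marked $v$ is the cell $\{x_v,x'_v,\xi_v,\xi'_v\}$. Shrinking each cell to a point gives the square antiprism graph; identifying $x_v$ with $x'_v$ and $\xi_v$ with $\xi'_v$ for all $v$ gives the M\"obius--Kantor graph.}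
\label{fig:H}
\end{figure}

\begin{lemma}\label{lem:reduce}
There is $\Phi\in\mathbb Z[T]$ with $\hom_q(H)=\Phi(q)+\operatorname{inj}_q(M)$ for all odd prime powers $q$.
\end{lemma}

\begin{proof}
For $J,K\subset\mathbb Z/8$ let $H_{J,K}$ be the quotient of $H$ that identifies $x_v\sim x'_v$ for $v\in J$ and $\xi_v\sim\xi'_v$ for $v\in K$. The cells are disjoint, so an identification in one cell leaves the other cells as $4$-cycles. Applying (R2) to the eight cells in turn gives
\[
\hom_q(H)=\sum_{J\cup K=\mathbb Z/8}(-1)^{|J\cap K|}\hom_q(H_{J,K}).
\]

Suppose $K\neq\mathbb Z/8$. For $v\notin K$ we have $v\in J$, so each of $\xi_v,\xi'_v$ has in $H_{J,K}$ only two neighbors, the merged vertex $x_v\sim x'_v$ and the other end of its outer edge. Remove these line-vertices one at a time by (R1). Each step deletes a line-vertex and possibly identifies two point-vertices, so the line-vertices still to be removed keep degree at most $2$, and no line-vertices are identified. In the end $\hom_q(H_{J,K})$ is a $\mathbb Z[q]$-linear combination of numbers $\hom_q(B)$ where $B$ has $|K|\le7$ line-vertices. It is polynomial by Lemma~\ref{lem:seven}.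

Suppose $J\neq\mathbb Z/8$. For $v\notin J$ we have $v\in K$, so $x_v$ and $x'_v$ each have two neighbors, the merged vertex $\xi_v\sim\xi'_v$ and the other end of the outer edge. Removing these point-vertices by (R1) leaves graphs with $|J|\le7$ point-vertices, and $\hom_q(H_{J,K})$ is again polynomial.

The remaining term is $J=K=\mathbb Z/8$, with sign $(-1)^8=+1$. In $H_{J,K}$ the merged point-vertex of the cell $v$ is adjacent to the merged line-vertices of the cells $v$, $v+1$, $v-2$, so $H_{J,K}=M$. In \eqref{eq:sort} for $B=M$, every proper quotient $M/\theta$ has at most $7$ vertices in one of the classes, so $\hom_q(M)-\operatorname{inj}_q(M)$ is polynomial by Lemma~\ref{lem:seven}.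
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:graph}]
Take $H$ from Definition~\ref{def:H}; its properties and those of $\Gamma(H)$ were verified above. By Lemmas~\ref{lem:MK} and~\ref{lem:reduce}, for primes $p\ge5$,
\[
\hom_p(H)=\Phi(p)+\nu(p)\,p^3(p^2-1)(p^3-1),
\]
with $\nu(p)=2$ for $p\equiv1$ and $\nu(p)=0$ for $p\equiv2\pmod3$. Suppose $\hom_p(H)=\Psi(p)$ for all but finitely many $p$. There are infinitely many primes in each of the two residue classes, and polynomials that agree at infinitely many integers are equal. The primes $p\equiv2$ give $\Psi=\Phi$, and the primes $p\equiv1$ give $\Psi=\Phi+2T^3(T^2-1)(T^3-1)$, a contradiction.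
\end{proof}

\section{Propagating the counterexample}\label{sec:more}

Both parts of Theorem~\ref{thm:more} come from exhibiting $V(\Gamma)$ as a retract of $V(\Gamma')$ in a way that respects edge classes.

\begin{lemma}\label{lem:retract}
Let $\sigma\colon V(\Gamma)\to V(\Gamma')$ and $\tau\colon V(\Gamma')\to V(\Gamma)$ be continuous with $\tau\sigma=\mathrm{id}$, and suppose $\sigma^*$ maps every edge class of $\Gamma'$ into the image of $u_\Gamma$. If $u_{\Gamma'}\otimes\mathbb Q$ is surjective, so is $u_\Gamma\otimes\mathbb Q$.
\end{lemma}

\begin{proof}
The ring homomorphism $\sigma^*$ is surjective because $\sigma^*\tau^*=\mathrm{id}$, and it maps the image of $u_{\Gamma'}\otimes\mathbb Q$, which is generated by edge classes, into the image of $u_\Gamma\otimes\mathbb Q$.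
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
Sources and sinks make $\Gamma_2$, without its closed loops, a trivalent bipartite multigraph. By K\"onig's theorem its edges can be colored with three colors so that the three edges at each vertex have different colors. Fix such a coloring and color the closed loops arbitrarily.

\emph{Disjoint union.} Here $V(\Gamma')=V(\Gamma)\times V(\Gamma_2)$. Assigning the three coordinate lines to the three colors gives a point $L^\circ\in V(\Gamma_2)$. Let $\tau$ be the projection and $\sigma(L)=(L,L^\circ)$. Then $\sigma^*X_a=X_a$ for edges of $\Gamma$ and $\sigma^*X_a=0$ for edges of $\Gamma_2$, and Lemma~\ref{lem:retract} applies.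

\emph{Vertex substitution.} Let $v$ be a source of $\Gamma$ and $v_2$ a sink of $\Gamma_2$; in the opposite case reverse all orientations, which changes neither $R$ nor $V$ nor $u$. Let $\Omega=\Gamma_2\setminus v_2$ be the part glued in, and let $1,2,3$ be the \emph{cut edges} of $\Gamma'$, each formed from an edge at $v$ and an edge at $v_2$. We regard the edges of $\Gamma$ as edges of $\Gamma'$, those at $v$ being the cut edges. The point to prove is that the condition at the deleted vertex $v$ still holds on $V(\Gamma')$.

Let $L\in V(\Gamma')$. At each vertex the three projectors sum to $1$. Add these identities over the sources of $\Omega$ and subtract them over the sinks of $\Omega$. An edge with both ends in $\Omega$ cancels, and a cut edge appears once, at its source. Counting edges shows that $\Gamma_2$ has as many sources as sinks, so $\Omega$ has one more source than sinks. We obtain $\Pi_1+\Pi_2+\Pi_3=1$. Multiplying by $\Pi_1$ and taking traces gives $\operatorname{tr}(\Pi_1\Pi_2)+\operatorname{tr}(\Pi_1\Pi_3)=0$. If $\omega_i$ is a unit vector in $L_i$, then $\operatorname{tr}(\Pi_i\Pi_j)=|\langle\omega_i,\omega_j\rangle|^2\ge0$, so $L_1\perp L_2$ and $L_1\perp L_3$;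 multiplying by $\Pi_2$ instead gives $L_2\perp L_3$. Hence restriction to the edges of $\Gamma$ defines $\tau\colon V(\Gamma')\to V(\Gamma)$.

The edges at $v_2$ have different colors, so we may name the colors after the cut edges. Given $L\in V(\Gamma)$, put the line $L_i$ on every edge of $\Omega$ of color $i$. Since $L_1,L_2,L_3$ are orthogonal, this defines a continuous $\sigma\colon V(\Gamma)\to V(\Gamma')$ with $\tau\sigma=\mathrm{id}$, and $\sigma^*X_a$ is $X_a$ for an edge of $\Gamma$ and $X_i$ for an edge of $\Omega$ of color $i$. Lemma~\ref{lem:retract} applies.

\emph{Connectedness.} Let $\Gamma$ and $\Gamma_2$ be connected. Consider a component of $\Omega$ with $\alpha$ sources and $\beta$ sinks that meets $n$ of the cut edges. The edges inside the component number $3\alpha-n$ when counted at sources and $3\beta$ when counted at sinks, so $3\mid n$. Also $n\ge1$ since $\Gamma_2$ is connected. Hence $n=3$, and $\Omega$ has only one component. In $\Gamma\setminus v$ the cut edges end at sinks, the count reads $3\alpha=3\beta-n$, and the same conclusion holds. The cut edges join the two connected pieces, so $\Gamma'$ is connected.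

\emph{Infinitely many examples.} The web $\Gamma'$ has $|\Gamma|+|\Gamma_2|-2$ vertices, where $|\cdot|$ counts vertices. Take $\Gamma=\Gamma(H)$ with $H$ as in Theorem~\ref{thm:graph}; it is connected. Connected closed webs $\Gamma_2$ with arbitrarily many vertices exist: start from the theta web and repeatedly insert a digon into an edge, replacing an edge from a source $s$ to a sink $s'$ by a new sink $y$ and a new source $y'$ with one edge from $s$ to $y$, two edges from $y'$ to $y$, and one edge from $y'$ to $s'$. The resulting webs $\Gamma'$ are connected and have unboundedly many vertices.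
\end{proof}

\begin{thebibliography}{9}
\bibitem{Kh} Mikhail Khovanov, \emph{sl(3) link homology}, arXiv:math/0304375 (2003).
\end{thebibliography}
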